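\title{Nonvanishing of $\operatorname{Ext}^n(\ell_2,\ell_2)$ in the category of Banach spaces}

\begin{abstract}
We prove that $\operatorname{Ext}^n(\ell_2,\ell_2)\neq 0$ for every $n\ge 1$, where $\operatorname{Ext}^n$ are the derived functors of the functor of bounded operators between Banach spaces. The only input is the case $n=1$. The nonzero class is an external product of $n$ copies of a twisted Hilbert space, and it is detected by products of approximate cycles supplied by the Hahn--Banach theorem. The same construction shows that the Hausdorff quotient of $\operatorname{Ext}^n(\ell_2,\ell_2)$ contains a copy of $\ell_\infty$ for a suitable resolution, that $\dim\operatorname{Ext}^n(\ell_2,\ell_2)=2^{\aleph_0}$, and that $\operatorname{Ext}^n(X,Y)\ne0$ whenever $X$ and $Y$ contain the spaces $\ell_2^N$ uniformly complemented.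
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The spaces $\operatorname{Ext}^n(X,Y)$}

Scalars are real or complex, \emph{operator} means bounded linear map, and $\mathfrak L(X,Y)$ is the space of operators from $X$ to $Y$. A sequence of Banach spaces and operators is \emph{exact} if the kernel of each operator equals the image of the preceding one; in particular these images are closed. The spaces $\ell_1(\Gamma)$ are projective, which means that operators defined on them lift through surjective operators, and every Banach space is the image of some $\ell_1(\Gamma)$; both facts are recalled in Section~\ref{sec:complexes}. Hence every Banach space $X$ has a \emph{projective resolution}, that is, an exact sequence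
\[
\cdots\longrightarrow P_2\xrightarrow{\ d_2\ }P_1\xrightarrow{\ d_1\ }P_0\xrightarrow{\ \varepsilon\ }X\longrightarrow 0
\]
in which every $P_k$ is of the form $\ell_1(\Gamma_k)$. Given a second space $Y$, delete $X$ and apply $\mathfrak L(\,\cdot\,,Y)$. The result is the cochain complex
\[
0\longrightarrow\mathfrak L(P_0,Y)\xrightarrow{\ d_1^*\ }\mathfrak L(P_1,Y)\xrightarrow{\ d_2^*\ }\mathfrak L(P_2,Y)\longrightarrow\cdots,\qquad d_k^*(F)=Fd_k,
\]
and one defines the vector spaces
\[
\operatorname{Ext}^n(X,Y)=\ker d_{n+1}^*\big/\operatorname{im}d_n^*\qquad(n\ge1).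
\]
The elements of $\ker d_{n+1}^*$ are the $n$-\emph{cocycles} and those of $\operatorname{im}d_n^*$ are the $n$-\emph{coboundaries}. Up to linear isomorphism, $\operatorname{Ext}^n(X,Y)$ does not depend on the resolution (Corollary~\ref{cor:independence}).

The space $\operatorname{Ext}^n(X,Y)$ measures the failure of an extension property. A cocycle $F$ vanishes on $\operatorname{im}d_{n+1}=\ker d_n$, so $F=\bar Fd_n$ for a linear map $\bar F$ on the closed subspace $\operatorname{im}d_n$ of $P_{n-1}$, and $\bar F$ is bounded by the open mapping theorem. The equation $F=Gd_n$ says that $G$ extends $\bar F$ to $P_{n-1}$. Thus $\operatorname{Ext}^n(X,Y)=0$ exactly when every operator $\operatorname{im}d_n\to Y$ extends to $P_{n-1}$. For $n=1$ the space $\operatorname{Ext}^1(X,Y)$ is naturally isomorphic to the space of exact sequences $0\to Y\to Z\to X\to0$ (twisted sums) modulo the standard equivalence, with the split sequence as zero element; longer exact sequences from $Y$ to $X$ produce elements of the higher $\operatorname{Ext}^n(X,Y)$, in a way recalled in Corollary~\ref{cor:extension}.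

The simplest cases are vanishing results.

\begin{example}\label{ex:vanishing}
Let $n\ge1$. If $X$ is isomorphic to some $\ell_1(\Gamma)$, it has a resolution with $P_k=0$ for $k\ge1$, so $\operatorname{Ext}^n(X,Y)=0$ for all $Y$. If $Y$ is isomorphic to some $\ell_\infty(\Gamma)$, every operator from a subspace of $P_{n-1}$ into $Y$ extends, by the Hahn--Banach theorem applied to each coordinate, so $\operatorname{Ext}^n(X,Y)=0$ for all $X$. In particular $\operatorname{Ext}^n(X,Y)=0$ as soon as $X$ or $Y$ is finite-dimensional.
\end{example}

Thus $\operatorname{Ext}^n(\ell_2^N,\ell_2^N)=0$ for all $N$, and whatever survives for $\ell_2$ is a matter of constants: extensions exist at every finite stage, and the question is whether their norms stay bounded. In degree one they do not: $\operatorname{Ext}^1(\ell_2,\ell_2)\neq0$ (Enflo--Lindenstrauss--Pisier; Kalton--Peck). It is also known that $\operatorname{Ext}^2(\ell_2,\ell_2)\ne0$. The conjecture stated in \cite{Castillo} is that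
\[
\operatorname{Ext}^n(\ell_2,\ell_2)\neq0\quad\text{for every integer }n\ge1 .
\]

\subsection{Results}

The conjecture is true, and in a stronger form. The cocycles form a closed subspace of the Banach space $\mathfrak L(P_n,Y)$, but the coboundaries need not. A nonzero $\operatorname{Ext}^n$ could therefore come from a proper dense subspace of coboundaries. Our first theorem excludes this.

\begin{theorem}\label{thm:main}
Let $n\ge1$. For every projective resolution of $\ell_2$, and $Y=\ell_2$, the space $\ker d_{n+1}^*$ is not contained in the norm closure of $\operatorname{im}d_n^*$. In particular $\operatorname{Ext}^n(\ell_2,\ell_2)\neq0$.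
\end{theorem}

One consequence is that no projective resolution of $\ell_2$ stops: if $P_n=0$ for some $n\geq 1$, there would be no nonzero $n$-cocycle. The next theorem measures the size of $\operatorname{Ext}^n(\ell_2,\ell_2)$ through the \emph{Hausdorff quotient} $\ker d_{n+1}^*/\overline{\operatorname{im}d_n^*}$, the Banach space in which the class of a cocycle has norm equal to its distance to the coboundaries.

\begin{theorem}\label{thm:size}
For every $n\ge1$ there is a projective resolution of $\ell_2$ for which, with $Y=\ell_2$, the Hausdorff quotient $\ker d_{n+1}^*/\overline{\operatorname{im}d_n^*}$ contains an isomorphic copy of $\ell_\infty$. Moreover $\dim\operatorname{Ext}^n(\ell_2,\ell_2)=2^{\aleph_0}$.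
\end{theorem}

A Banach space $X$ \emph{contains the spaces $\ell_2^N$ uniformly complemented} if there is a constant $C_0$ such that for every $N\in\mathbb N$ there are operators $a:\ell_2^N\to X$ and $b:X\to\ell_2^N$ with $ba=\operatorname{id}$ and $\|a\|,\|b\|\le C_0$. The notion of type is recalled in Section~\ref{sec:local}.

\begin{theorem}\label{thm:local}
If $X$ and $Y$ both contain the spaces $\ell_2^N$ $(N\in\mathbb N)$ uniformly complemented, then $\operatorname{Ext}^n(X,Y)\neq0$ for all $n\ge1$. In particular this holds for all infinite-dimensional $X$ and $Y$ of nontrivial type, for example $L_p$ or $\ell_p$ with $1<p<\infty$.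
\end{theorem}

\subsection{The idea}

No formal argument passes from $\operatorname{Ext}^1\ne0$ to $\operatorname{Ext}^n\neq0$. For abelian groups, $\operatorname{Ext}^1(\mathbb Z/2,\mathbb Z/2)\neq0$, while $\operatorname{Ext}^2$ always vanishes because subgroups of free groups are free. The reason to expect a different answer for $\ell_2$ is that the Hilbert tensor product of $n$ copies of $\ell_2$ is again $\ell_2$.

The model is the cohomology of the torus. On the circle the form $dt$ is closed and not exact, but $dt\wedge dt=0$. On the product of $n$ circles, $dt_1\wedge\dots\wedge dt_n$ is not exact: its integral over the product of the $n$ circles is the $n$-th power of the integral of $dt$ over one circle, whereas by Stokes' theorem an exact form integrates to zero over a cycle. So one should not multiply a class by itself on one copy of the space. One should let it act on $n$ different coordinates and test the product on a product of cycles.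

We do this with a $1$-cocycle $f:P_1\to\ell_2$ in the place of $dt$. The cocycles are paired with \emph{chains} $c\in P_1\otimes\ell_2$, and the role of Stokes' theorem is played by the identity $\langle gd_1,c\rangle=\langle g,(d_1)_\sharp c\rangle$, where $(d_1)_\sharp c$ is the boundary of $c$. Three difficulties appear.

First, there may be no chain with zero boundary on which $f$ is nonzero. The Hahn--Banach theorem gives instead chains of norm one with $|\langle f,c\rangle|>\rho$ and arbitrarily small boundary, provided that $f$ is at distance more than $\rho$ from the coboundaries (Lemma~\ref{lem:cycles}). These are enough: the product $c\times\dots\times c$ has small boundary, and $f\otimes\dots\otimes f$ takes the value $\langle f,c\rangle^n$ on it.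

Second, $\operatorname{Ext}^1(\ell_2,\ell_2)\ne0$ does not say that some cocycle is at positive distance from the coboundaries. Such a cocycle is obtained by forming an $\ell_2$-sum of cocycles that are more and more expensive to approximate (Proposition~\ref{prop:degreeone}).

Third, $f\otimes\dots\otimes f$ lives on a tensor product $T$ of copies of $P_1\to P_0$, and $T$ is not a resolution of the Hilbert tensor product $H$. We get around this with a second complex $E$, spliced from $n$ twisted sums, one for each coordinate. The complex $T$ is projective but not exact, $E$ is exact but not projective, and a resolution $R$ of $H$, being both, fits between them: $T\to R\to E$. The map $R\to E$ defines an honest cocycle, and the map $T\to R$ lets the product chains test it.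

Section~\ref{sec:complexes} collects the homological algebra, with constants. Section~\ref{sec:one} treats degree one. Section~\ref{sec:product} builds the product, first for $n=2$, and proves Theorem~\ref{thm:main}. Sections~\ref{sec:size} and~\ref{sec:local} prove Theorems~\ref{thm:size} and~\ref{thm:local}.

\section{Complexes with constants}\label{sec:complexes}

\subsection{Lifting and resolutions}

Let $e_\gamma$ $(\gamma\in\Gamma)$ be the unit vectors of $\ell_1(\Gamma)$. An operator $u:\ell_1(\Gamma)\to W$ is determined by the family $(ue_\gamma)$, any bounded family in $W$ occurs, and $\|u\|=\sup_\gamma\|ue_\gamma\|$. This gives the \emph{lifting property}: let $q:W'\to W$ be an operator, and suppose that $u:\ell_1(\Gamma)\to W$ takes its values in a subspace each of whose elements $w$ has the form $qw'$ with $\|w'\|\le C\|w\|$. Then $u=q\tilde u$ with $\|\tilde u\|\le C\|u\|$; it suffices to lift the vectors $ue_\gamma$.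

Let $B_V$ be the closed unit ball of a Banach space $V$ and let $D$ be a dense subset of $B_V$. The operator $\ell_1(D)\to V$, $e_\delta\mapsto\delta$, has norm at most $1$ and is onto. Indeed, given $x_0\in B_V$, choose inductively $\delta_j\in D$ with $\|x_j-\delta_j\|\le\frac12$ and put $x_{j+1}=2(x_j-\delta_j)\in B_V$; then $x_0=\sum_{j\ge0}2^{-j}\delta_j$. Applying this to $X$, then to $\ker\varepsilon$, then to $\ker d_1$, and so on, one builds a projective resolution, and any exact initial segment can be continued in this way. If $X$ is separable, all the sets $D$ can be taken countable.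

\subsection{The comparison lemma}

A \emph{complex of length $m\geq 1$ over $V$} is a sequence of operators
\[
W_m\xrightarrow{\ d_m\ }\cdots\xrightarrow{\ d_2\ } W_1\xrightarrow{\ d_1\ }W_0\xrightarrow{\ d_0\ }V
\]
with $d_{k-1}d_k=0$ for $1\le k\le m$; the operator $d_0$ is the \emph{augmentation}. The complex is \emph{projective} if every $W_k$ is of the form $\ell_1(\Gamma)$. It is \emph{$C$-exact} if every $v\in V$ is $d_0w$ with $\|w\|\le C\|v\|$ and, for $0\le k\le m-1$, every $w\in\ker d_k$ is $d_{k+1}w'$ with $\|w'\|\le C\|w\|$. Nothing is required of $\ker d_m$. By the open mapping theorem, a complex that is exact at $V,W_0,\dots,W_{m-1}$ is $C$-exact for some $C$. A resolution, cut at degree $m$, is a projective complex of length $m$ that is $C$-exact for some $C$.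

Let $T$ be a complex of length $m$ over $V$ with maps $\partial_k$, let $W$ be one over $V'$ with maps $d_k$, and let $u:V\to V'$ be an operator. A \emph{chain map $\psi:T\to W$ over $u$} is a family of operators $\psi_k:T_k\to W_k$ $(0\le k\le m)$ such that, with $\psi_{-1}=u$,
\[
d_k\psi_k=\psi_{k-1}\partial_k\qquad(0\le k\le m).
\]
The composition of chain maps over $u$ and $u'$ is a chain map over $u'u$.

The following lemma is the usual existence and uniqueness up to homotopy of chain maps. Two features matter here. The source is only required to be projective and the target is only required to be exact, and all norms are controlled.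

\begin{lemma}\label{lem:comparison}
Let $B,C\ge1$. Let $T$ be a projective complex of length $m$ over $V$ with $\|\partial_k\|\le B$ for $0\le k\le m$, let $W$ be a $C$-exact complex of length $m$ over $V'$, and let $u:V\to V'$ be an operator.
\begin{enumerate}
\item[(i)] There is a chain map $\psi:T\to W$ over $u$ with $\|\psi_k\|\le(BC)^{k+1}\|u\|$.
\item[(ii)] If $\psi,\psi'$ are chain maps over $u$ with $\|\psi_k\|,\|\psi_k'\|\le L$ for $0\le k\le m$, there is an operator $s:T_{m-1}\to W_m$ with $\|s\|\le2mL(BC)^m$ such that $\psi_m-\psi_m'-s\partial_m$ maps $T_m$ into $\ker d_m$.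
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\psi_0$ be a lifting of $u\partial_0$ through $d_0$. If $k\ge1$ and $\psi_{k-1}$ has been found, then $d_{k-1}\psi_{k-1}\partial_k=\psi_{k-2}\partial_{k-1}\partial_k=0$, so $\psi_{k-1}\partial_k$ takes its values in $\ker d_{k-1}$ and lifts through $d_k$ to an operator $\psi_k$. At each step the lifting property gives $\|\psi_k\|\le C\|\psi_{k-1}\|B$.

(ii) Put $\chi_k=\psi_k-\psi_k'$ and $s_{-1}=0$. We construct $s_k:T_k\to W_{k+1}$ for $0\le k\le m-1$ with $d_{k+1}s_k=\chi_k-s_{k-1}\partial_k$. Suppose that $s_{-1},\dots,s_{k-1}$ are given, where $0\le k\le m$. Then $\chi_k-s_{k-1}\partial_k$ maps into $\ker d_k$: for $k=0$ because $d_0\chi_0=(u-u)\partial_0=0$, and for $k\ge1$ because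
\[
d_k(\chi_k-s_{k-1}\partial_k)=(\chi_{k-1}-d_ks_{k-1})\partial_k=s_{k-2}\partial_{k-1}\partial_k=0 .
\]
For $k\le m-1$ lift $\chi_k-s_{k-1}\partial_k$ through $d_{k+1}$ to get $s_k$ with $\|s_k\|\le C(2L+B\|s_{k-1}\|)$. By induction $\|s_k\|\le2(k+1)L(BC)^{k+1}$. The case $k=m$ is the assertion, with $s=s_{m-1}$.
\end{proof}

\begin{corollary}\label{cor:independence}
Up to linear isomorphism, $\operatorname{Ext}^n(X,Y)$ does not depend on the projective resolution of $X$.
\end{corollary}

\begin{proof}
Let $P,P'$ be resolutions of $X$, cut at degree $n+1$, and let $u:P\to P'$ and $v:P'\to P$ be chain maps over $\operatorname{id}_X$. The map $F\mapsto Fu_n$ sends cocycles to cocycles, as $Fu_nd_{n+1}=Fd'_{n+1}u_{n+1}$, and coboundaries to coboundaries, as $Gd'_nu_n=Gu_{n-1}d_n$; the same holds for $v_n$. By Lemma~\ref{lem:comparison}(ii) with $m=n$, applied to $\operatorname{id}$ and $uv$, there is $s$ such that $1-u_nv_n-sd_n'$ maps into $\ker d'_n$, where every cocycle $F$ on $P'$ vanishes. So $F-Fu_nv_n=Fsd_n'$ is a coboundary. Exchanging the roles of $P$ and $P'$, we see that the induced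 maps on the quotients are inverse to each other.
\end{proof}

\subsection{Extensions and their cocycles}

An \emph{$n$-fold extension of $X$ by $Y$} is an exact sequence
\[
0\longrightarrow Y\xrightarrow{\ d^E_n\ }E_{n-1}\longrightarrow\cdots\longrightarrow E_0\xrightarrow{\ d_0^E\ }X\longrightarrow0 .
\]
We regard it as a complex $E$ of length $n$ over $X$ with $E_n=Y$. Its last map $d_n^E$ is injective, and this sharpens the comparison lemma.

\begin{corollary}\label{cor:extension}
Let $E$ be a $C$-exact $n$-fold extension of $X'$ by $Y$, where $C\geq 1$.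
\begin{enumerate}
\item[(i)] If $R$ is a projective resolution of $X$ and $\theta:R\to E$ is a chain map, in degrees $0,\dots,n$, over an operator $X\to X'$, then $\theta_n:R_n\to Y$ is an $n$-cocycle.
\item[(ii)] If $T$, $B$, $\psi$, $\psi'$, $L$ are as in Lemma~\ref{lem:comparison}(ii) with $m=n$ and $W=E$, then $\psi_n-\psi_n'=s\partial_n$ for some $s:T_{n-1}\to Y$ with $\|s\|\le2nL(BC)^n$.
\end{enumerate}
\end{corollary}

\begin{proof}
For (i), $d^E_n\theta_nd_{n+1}=\theta_{n-1}d_nd_{n+1}=0$ and $d_n^E$ is injective. Part (ii) is Lemma~\ref{lem:comparison}(ii) with $\ker d^E_n=0$.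
\end{proof}

Extensions have an advantage over resolutions: they can be added in the $\ell_2$ sense, whereas an $\ell_2$-sum of spaces $\ell_1(\Gamma)$ is not of the form required in a resolution. For Banach spaces $V_j$ $(j\in J)$, the \emph{$\ell_2$-sum} consists of the families $(v_j)$ with $\sum_j\|v_j\|^2<\infty$, normed by the square root of this sum; we write $\ell_2(J;V)$ when all $V_j$ equal $V$. The second part of the next lemma says that the cocycle of a sum remembers the cocycle of each summand, at a cost that does not depend on the summand.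

\begin{lemma}\label{lem:sum}
Let $E^{(j)}$ $(j\in J)$ be $C$-exact $n$-fold extensions of $X$ by $Y$ all of whose maps have norm at most $C$, where $C\geq 1$. Let $E$ be the complex whose terms are the $\ell_2$-sums of the terms of the $E^{(j)}$ and whose maps act coordinatewise.
\begin{enumerate}
\item[(i)] $E$ is a $C$-exact $n$-fold extension of $\ell_2(J;X)$ by $\ell_2(J;Y)$ with maps of norm at most $C$.
\item[(ii)] Let $R$ and $R'$ be projective resolutions of $X$ and $\ell_2(J;X)$, let $\Theta:R'\to E$ and $\theta^{(j)}:R\to E^{(j)}$ be chain maps over the identity, and assume $\sup_{j,k}\|\theta^{(j)}_k\|<\infty$. Let $\Pi_j$ denote the projection onto the $j$-th coordinate. Then there are $\kappa\ge1$, chain maps $\alpha^{(j)}:R\to R'$ in degrees $0,\dots,n$, and operators $g_j:R_{n-1}\to Y$ such that, for all $j$,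
\[
\Pi_j\Theta_n\alpha^{(j)}_n=\theta^{(j)}_n+g_jd_n,\qquad\|g_j\|\le\kappa,\qquad \|\alpha^{(j)}_k\|\le\kappa\quad(0\le k\le n).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The coordinatewise maps have norm at most $C$, compose to zero, and the last one is injective. If $(w_j)$ lies in the kernel of one of them, so does each $w_j$ in $E^{(j)}$; preimages $w_j'$ with $\|w_j'\|\le C\|w_j\|$ form a preimage $(w_j')$ in the $\ell_2$-sum of norm at most $C\|(w_j)\|$. The same choice shows that the augmentation is onto with constant $C$.

(ii) The inclusion of $X$ as the $j$-th coordinate of $\ell_2(J;X)$ has norm one. Lemma~\ref{lem:comparison}(i) gives chain maps $\alpha^{(j)}$ over these inclusions, with norms bounded in terms of $R$, $R'$ and $n$ only. The projections $\Pi_j$ form a chain map $E\to E^{(j)}$ over $\Pi_j:\ell_2(J;X)\to X$, of norm at most one. So $\Pi_j\Theta\alpha^{(j)}$ and $\theta^{(j)}$ are chain maps $R\to E^{(j)}$ over $\operatorname{id}_X$ with norms bounded independently of $j$, and Corollary~\ref{cor:extension}(ii) applies.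
\end{proof}

\section{Degree one}\label{sec:one}

\subsection{From a cocycle to a twisted sum}

To use Lemma~\ref{lem:sum}, and later to form products, we need every $1$-cocycle to come from an extension, with control of the constants. This is the pushout construction.

\begin{lemma}\label{lem:pushout}
Let $P$ be a projective resolution of $X$, and let $C\ge1$ be such that $P_1\to P_0\to X$ is $C$-exact and $\|\varepsilon\|\le C$. Let $f:P_1\to Y$ satisfy $fd_2=0$ and $\|f\|\le1$. Then there are a $C$-exact extension $0\to Y\xrightarrow{\iota}Z\xrightarrow{\pi}X\to0$ and an operator $\lambda:P_0\to Z$ with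
\[
\pi\lambda=\varepsilon,\qquad\lambda d_1=\iota f,\qquad\|\iota\|\le1,\qquad\|\lambda\|\le1,\qquad\|\pi\|\le C .
\]
In other words, $(\lambda,f)$ is a chain map over $\operatorname{id}_X$ from $P$ to the extension.
\end{lemma}

\begin{proof}
Since $f$ vanishes on $\operatorname{im}d_2=\ker d_1$, we have $f=\bar fd_1$ for a linear map $\bar f$ on $\operatorname{im}d_1=\ker\varepsilon$. Each $w\in\ker\varepsilon$ is $d_1p$ with $\|p\|\le C\|w\|$, so $\|\bar f\|\le C$. We want a space containing $Y$, receiving $P_0$, in which $w\in\ker\varepsilon$ becomes equal to $\bar fw$. So let $Y\oplus_1P_0$ carry the norm $\|y\|+\|p\|$, let $\Delta=\{(\bar fw,-w):w\in\ker\varepsilon\}$, which is closed because $\ker\varepsilon$ is closed and $\bar f$ is continuous, and put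
\[
Z=(Y\oplus_1P_0)/\Delta,\qquad\iota y=[(y,0)],\qquad\lambda p=[(0,p)],\qquad\pi[(y,p)]=\varepsilon p .
\]
The map $\pi$ is well defined because $(y,p)\mapsto\varepsilon p$ vanishes on $\Delta$, and this map has norm at most $C$, so $\|\pi\|\le C$. The bounds $\|\iota\|,\|\lambda\|\le1$ and the identities $\pi\iota=0$, $\pi\lambda=\varepsilon$ are read off the definitions, and $\lambda d_1p=[(0,d_1p)]=[(\bar fd_1p,0)]=\iota fp$.

It remains to prove $C$-exactness and the injectivity of $\iota$. If $x=\varepsilon p$ with $\|p\|\le C\|x\|$, then $x=\pi\lambda p$ and $\|\lambda p\|\le C\|x\|$. If $\varepsilon p=0$, then $[(y,p)]=[(y+\bar fp,0)]$, so $\ker\pi=\operatorname{im}\iota$. Finally, since $C\ge1$ and $\|\bar fw\|\le C\|w\|$,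
\[
\|\iota y\|=\inf_{w\in\ker\varepsilon}\big(\|y+\bar fw\|+\|w\|\big)\ge C^{-1}\inf_{w\in\ker\varepsilon}\big(\|y+\bar fw\|+C\|w\|\big)\ge C^{-1}\|y\| .\qedhere
\]
\end{proof}

\subsection{A cocycle far from the coboundaries}

The next proposition is the case $n=1$ of Theorem~\ref{thm:main}, and the only place where $\operatorname{Ext}^1(\ell_2,\ell_2)\ne0$ is used. This fact alone yields a sequence of cocycles $f_k$ that can be approximated within $\frac12$ only by coboundaries $gd_1$ with $\|g\|>k$. Each $f_k$ might still be a limit of coboundaries. But one operator $g$ approximating the sum of all $f_k$ would approximate every $f_k$ at a bounded cost.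

\begin{proposition}\label{prop:degreeone}
For every projective resolution $P$ of $\ell_2$ there is $f:P_1\to\ell_2$ with $fd_2=0$, $\|f\|\le1$ and $\operatorname{dist}(f,\operatorname{im}d_1^*)>0$.
\end{proposition}

\begin{proof}
\emph{Expensive cocycles.} Suppose that, for some $M$, every cocycle $f$ with $\|f\|\le1$ could be written as $f'+gd_1$ with $\|f'\|\le\frac12$ and $\|g\|\le M$. Then $f'$ is again a cocycle and the hypothesis applies to $2f'$. Iterating, we get $g_j$ with $\|g_j\|\le2^{-j}M$ and $\|f-(g_0+\dots+g_j)d_1\|\le2^{-j-1}$, so that $f=(\sum_jg_j)d_1$. Every cocycle would be a coboundary, against $\operatorname{Ext}^1(\ell_2,\ell_2)\ne0$. Hence for each $k\in\mathbb N$ there is a cocycle $f_k$ with $\|f_k\|\le1$ that is not of the form $f'+gd_1$ with $\|f'\|\le\frac12$ and $\|g\|\le k$.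

\emph{Their sum.} Let $E^{(k)}$ be the extension and $(\lambda_k,f_k):P\to E^{(k)}$ the chain map given by Lemma~\ref{lem:pushout}; the constant $C$ depends on $P$ only. Let $E$ be the $\ell_2$-sum of the $E^{(k)}$, an extension of $U=\ell_2(\mathbb N;\ell_2)$ by itself. A bijection of $\mathbb N\times\mathbb N$ with $\mathbb N$ identifies $U$ isometrically with $\ell_2$, so $P$ is also a resolution of $U$; we call it $P'$ in this role. Let $(\lambda,f):P'\to E$ be a chain map over $\operatorname{id}_U$. By Corollary~\ref{cor:extension}(i), $f$ is a cocycle, and Lemma~\ref{lem:sum}(ii) gives $\Pi_kf\alpha_1^{(k)}=f_k+g_kd_1$ with $\|g_k\|,\|\alpha_0^{(k)}\|,\|\alpha_1^{(k)}\|\le\kappa$.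

Suppose $f=f'+gd_1'$ with $\|f'\|\le1/(2\kappa)$. Since $d_1'\alpha^{(k)}_1=\alpha_0^{(k)}d_1$,
\[
f_k=\Pi_kf'\alpha_1^{(k)}+\big(\Pi_kg\alpha_0^{(k)}-g_k\big)d_1,\qquad\|\Pi_kf'\alpha^{(k)}_1\|\le\tfrac12,\qquad\|\Pi_kg\alpha_0^{(k)}-g_k\|\le\kappa(\|g\|+1),
\]
which contradicts the choice of $f_k$ for $k\ge\kappa(\|g\|+1)$. So $f$ is at distance at least $1/(2\kappa)$ from the coboundaries, and $f/\|f\|$ is the required cocycle.
\end{proof}

\subsection{Chains and approximate cycles}

To bound a distance from below we need functionals on $\mathfrak L(P_1,\ell_2)$ that can later be multiplied. They come from the predual. On $h=\ell_2(I)$ put $\langle x,y\rangle=\sum_{m\in I}x(m)y(m)$. This form is bilinear also for complex scalars, and it identifies $h$ linearly and isometrically with its dual. Let $V$ be a Banach space. The elements $c=\sum_kv_k\otimes y_k$ (finite sums) of the algebraic tensor product $V\otimes h$ are called \emph{chains}, and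
\[
\|c\|=\inf\Big\{\sum_k\|v_k\|\,\|y_k\|:\ c=\sum_kv_k\otimes y_k\Big\}
\]
is the projective norm. For $u\in\mathfrak L(V,h)$ and $w\in\mathfrak L(V,V')$ put
\[
\langle u,c\rangle=\sum_k\langle uv_k,y_k\rangle,\qquad w_\sharp c=\sum_kwv_k\otimes y_k\in V'\otimes h .
\]
Then $|\langle u,c\rangle|\le\|u\|\,\|c\|$ and $\|w_\sharp c\|\le\|w\|\,\|c\|$, and for $u'\in\mathfrak L(V',h)$
\begin{equation}\label{eq:stokes}
\langle u'w,c\rangle=\langle u',w_\sharp c\rangle .
\end{equation}
Every bounded functional $\phi$ on $V\otimes h$ has the form $\langle u,\cdot\,\rangle$ for a unique $u$, and $\|u\|=\|\phi\|$: the bilinear form $(v,y)\mapsto\phi(v\otimes y)$ is bounded by $\|\phi\|\,\|v\|\,\|y\|$, so it equals $\langle uv,y\rangle$ for a unique $u$, which has $\|u\|\le\|\phi\|$.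

By \eqref{eq:stokes}, a chain $c\in P_1\otimes h$ with $(d_1)_\sharp c=0$ annihilates all coboundaries, and therefore also their weak* closure. We only know that $f$ lies outside the norm closure, so we cannot count on such chains and settle for small boundaries.

\begin{lemma}\label{lem:cycles}
Let $h=\ell_2(I)$, let $d:P_1\to P_0$ and $f:P_1\to h$ be operators, and let $0<\rho<\operatorname{dist}(f,\{gd:g\in\mathfrak L(P_0,h)\})$. For every $\eta>0$ there is $c\in P_1\otimes h$ with
\[
\|c\|=1,\qquad|\langle f,c\rangle|>\rho,\qquad\|d_\sharp c\|<\eta .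
\]
\end{lemma}

\begin{proof}
Let $\mu>0$ and suppose that $|\langle f,c\rangle|\le\rho\|c\|+\mu\|d_\sharp c\|$ for all $c$. Give $(P_1\otimes h)\oplus(P_0\otimes h)$ the norm $\rho\|c_1\|+\mu\|c_0\|$. The functional $(c,d_\sharp c)\mapsto\langle f,c\rangle$ has norm at most one on the graph of $d_\sharp$, so it extends to a functional $\phi$ of norm at most one on the direct sum. The restrictions of $\phi$ to the two summands are given by operators $f':P_1\to h$ and $g:P_0\to h$ with $\|f'\|\le\rho$ and $\|g\|\le\mu$, and
\[
\langle f,c\rangle=\langle f',c\rangle+\langle g,d_\sharp c\rangle=\langle f'+gd,c\rangle\qquad\text{for all }c .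
\]
Hence $f=f'+gd$ and $\|f-gd\|\le\rho$, against the choice of $\rho$. So for every $\mu$ there is $c$ with $|\langle f,c\rangle|>\rho\|c\|+\mu\|d_\sharp c\|$. This $c$ is not zero, and we normalize $\|c\|=1$. Then $|\langle f,c\rangle|>\rho$ and $\mu\|d_\sharp c\|<\|f\|$; take $\mu=\|f\|/\eta$.
\end{proof}

The positive distance cannot be dispensed with: the inequality $|\langle f,c\rangle|\le\|f-gd\|+\|g\|\,\|d_\sharp c\|$, valid for $\|c\|=1$, shows that chains with small boundary do not see a limit of operators $gd$.

\section{The product of $n$ twisted sums}\label{sec:product}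

\subsection{Data and notation}\label{sub:data}

The construction uses only the output of Lemma~\ref{lem:pushout}. We fix $n\ge1$, a constant $C\ge1$, a space $h=\ell_2(I)$ and a commutative diagram
\begin{equation}\label{eq:data}
\begin{array}{ccccc}
P_1&\xrightarrow{\ d\ }&P_0&\xrightarrow{\ \varepsilon\ }&h\\[2pt]
\big\downarrow{\scriptstyle f}&&\big\downarrow{\scriptstyle\lambda}&&\big\|\\[2pt]
h&\xrightarrow{\ \iota\ }&Z&\xrightarrow{\ \pi\ }&h
\end{array}
\qquad\qquad \varepsilon d=0,\quad\pi\lambda=\varepsilon,\quad\lambda d=\iota f,
\end{equation}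
in which the upper row is a projective complex, the lower row is a $C$-exact extension, and all six operators have norm at most $C$. We call this a \emph{datum with constant $C$}. From now on $d_k$ denotes the differentials of a resolution $R$.

\emph{Products of $\ell_1$-spaces.} For $V_l=\ell_1(\Gamma_l)$ let $V_1\widehat\otimes\cdots\widehat\otimes V_n=\ell_1(\Gamma_1\times\dots\times\Gamma_n)$, which is their projective tensor product, and let $p_1\otimes\dots\otimes p_n$ be the function $(\gamma_1,\dots,\gamma_n)\mapsto\prod_lp_l(\gamma_l)$, of norm $\prod_l\|p_l\|$. The unit vectors are elementary tensors, so identities between operators on this space need only be verified on elementary tensors. If $\beta:V_1\times\dots\times V_n\to W$ is $n$-linear and bounded, the operator that sends $e_{\gamma_1}\otimes\dots\otimes e_{\gamma_n}$ to $\beta(e_{\gamma_1},\dots,e_{\gamma_n})$ has norm at most $\|\beta\|$, and it sends $p_1\otimes\dots\otimes p_n$ to $\beta(p_1,\dots,p_n)$, as one sees by expanding each $p_l$ in its absolutely convergent series. For an operator $w:V_i\to V_i'$ between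 $\ell_1$-spaces, $w^{(i)}$ denotes the operator obtained in this way that applies $w$ in position $i$ and the identity elsewhere; $\|w^{(i)}\|\le\|w\|$.

\emph{Products of Hilbert spaces.} Let $H=\ell_2(I^n)$ and define $x_1\otimes\dots\otimes x_n\in H$ for $x_l\in h$ by the same product formula. Then
\begin{equation}\label{eq:cross}
\|x_1\otimes\dots\otimes x_n\|=\prod_l\|x_l\|,\qquad\langle x_1\otimes\dots\otimes x_n,\,y_1\otimes\dots\otimes y_n\rangle=\prod_l\langle x_l,y_l\rangle .
\end{equation}

\emph{Twisting one coordinate.} Fix $1\le i\le n$ and let $I^{n-1}$ index the coordinates other than the $i$-th. Then $H=\ell_2(I^{n-1};h)$ isometrically, with $h$ carrying the $i$-th coordinate. Put $Z^i=\ell_2(I^{n-1};Z)$. By Lemma~\ref{lem:sum}(i), applying $\iota$ and $\pi$ coordinatewise gives a $C$-exact extension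
\[
0\longrightarrow H\xrightarrow{\ \iota^i\ }Z^i\xrightarrow{\ \pi^i\ }H\longrightarrow0 .
\]
For $z\in Z$ and $x_l\in h$ $(l\neq i)$ let $x_1\otimes\dots\otimes z\otimes\dots\otimes x_n\in Z^i$, with $z$ in position $i$, be the family whose coordinate at $(m_l)_{l\ne i}$ is $\prod_{l\ne i}x_l(m_l)\,z$. It is $n$-linear in its entries and has norm $\|z\|\prod_{l\ne i}\|x_l\|$. Comparing coordinates, $\pi^i$ sends it to $x_1\otimes\dots\otimes\pi z\otimes\dots\otimes x_n$, and $\iota^i$ sends $x_1\otimes\dots\otimes x_n$ to $x_1\otimes\dots\otimes\iota x_i\otimes\dots\otimes x_n$.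

\emph{Products of operators.} Let $V_l$ be $\ell_1$-spaces and $u_l:V_l\to h$ operators. The $n$-linear map $(p_1,\dots,p_n)\mapsto u_1p_1\otimes\dots\otimes u_np_n$ defines an operator $u_1\otimes\dots\otimes u_n$ from $V_1\widehat\otimes\cdots\widehat\otimes V_n$ to $H$ of norm at most $\prod_l\|u_l\|$. If $u_i$ takes its values in $Z$ instead, the same formula defines an operator into $Z^i$ with the same bound. Composing on the left with $\pi^i$ or $\iota^i$ replaces $u_i$ by $\pi u_i$ or $\iota u_i$, and composing on the right with $w^{(l)}$ replaces $u_l$ by $u_lw$.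

\emph{Products of chains.} For $c_l=\sum_kp^l_k\otimes y^l_k\in V_l\otimes h$ put
\[
c_1\times\dots\times c_n=\sum_{k_1,\dots,k_n}\big(p^1_{k_1}\otimes\dots\otimes p^n_{k_n}\big)\otimes\big(y^1_{k_1}\otimes\dots\otimes y^n_{k_n}\big)\in\big(V_1\widehat\otimes\cdots\widehat\otimes V_n\big)\otimes H .
\]
This does not depend on the representations, because the summand is linear in each of its $2n$ entries.

\begin{lemma}\label{lem:chains}
With this notation, and for $u_l:V_l\to h$ and $w:V_i\to V_i'$,
\begin{align*}
\|c_1\times\dots\times c_n\|&\le\|c_1\|\cdots\|c_n\|,\\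
\langle u_1\otimes\dots\otimes u_n,\,c_1\times\dots\times c_n\rangle&=\langle u_1,c_1\rangle\cdots\langle u_n,c_n\rangle,\\
(w^{(i)})_\sharp(c_1\times\dots\times c_n)&=c_1\times\dots\times w_\sharp c_i\times\dots\times c_n .
\end{align*}
\end{lemma}

\begin{proof}
Elementary tensors have the product norm both in the $\ell_1$-product and in $H$, so the defining representation gives $\|c_1\times\dots\times c_n\|\le\prod_l\sum_k\|p_k^l\|\,\|y_k^l\|$; take the infimum over the representations of each $c_l$. By \eqref{eq:cross} the pairing equals $\sum_{k_1,\dots,k_n}\prod_l\langle u_lp^l_{k_l},y^l_{k_l}\rangle=\prod_l\langle u_l,c_l\rangle$. The third identity holds summand by summand.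
\end{proof}

\subsection{The case $n=2$}

Here $H=\ell_2(I^2)$, and we want to give $f\otimes f:P_1\widehat\otimes P_1\to H$ a meaning in $\operatorname{Ext}^2(H,H)$. Its natural home is the complex
\[
T:\qquad P_1\widehat\otimes P_1\xrightarrow{\ \partial_2\ }(P_1\widehat\otimes P_0)\oplus_1(P_0\widehat\otimes P_1)\xrightarrow{\ \partial_1\ }P_0\widehat\otimes P_0\xrightarrow{\ \varepsilon\otimes\varepsilon\ }H,
\]
where $\partial_2(p\otimes q)=(p\otimes dq,\,-dp\otimes q)$ and $\partial_1(p\otimes q,\,p'\otimes q')=dp\otimes q+p'\otimes dq'$. The sign gives $\partial_1\partial_2(p\otimes q)=dp\otimes dq-dp\otimes dq=0$.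

This complex is projective, but it is not the beginning of a resolution of $H$. For $h=\ell_2$ even the augmentation is not onto. It sends each unit vector to some $x\otimes y$ with $\sum_m|x(m)y(m)|\le\|x\|\,\|y\|\le C^2$, so all elements of its range have an absolutely summable diagonal, and the element of $H$ equal to $1/m$ at $(m,m)$ and to $0$ off the diagonal is missed.

An element of $\operatorname{Ext}^2(H,H)$ does arise from splicing the twisted sums $Z^1$ and $Z^2$ into a $2$-fold extension $E$, the lower row of the diagram
\[
\begin{array}{ccccccc}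
P_1\widehat\otimes P_1&\xrightarrow{\ \partial_2\ }&(P_1\widehat\otimes P_0)\oplus_1(P_0\widehat\otimes P_1)&\xrightarrow{\ \partial_1\ }&P_0\widehat\otimes P_0&\xrightarrow{\ \varepsilon\otimes\varepsilon\ }&H\\[3pt]
\big\downarrow{\scriptstyle f\otimes f}&&\big\downarrow{\scriptstyle(f\otimes\lambda,\ 0)}&&\big\downarrow{\scriptstyle\lambda\otimes\varepsilon}&&\big\|\\[3pt]
H&\xrightarrow{\ \iota^2\ }&Z^2&\xrightarrow{\ \iota^1\pi^2\ }&Z^1&\xrightarrow{\ \pi^1\ }&H
\end{array}
\]
The vertical maps are found from right to left, by following the proof of Lemma~\ref{lem:comparison}(i) with explicit liftings. The operator $\varepsilon\otimes\varepsilon$ lifts through $\pi^1$ to $\Psi_0=\lambda\otimes\varepsilon$. On the first summand of $T_1$ we have $\Psi_0\partial_1=\lambda d\otimes\varepsilon=\iota^1(f\otimes\varepsilon)$, and $f\otimes\varepsilon$ lifts through $\pi^2$ to $f\otimes\lambda$; on the second summand $\Psi_0\partial_1=\lambda\otimes\varepsilon d=0$. So $\Psi_1=(f\otimes\lambda,0)$ satisfies $\iota^1\pi^2\Psi_1=\Psi_0\partial_1$. Finally $\Psi_1\partial_2=f\otimes\lambda d=\iota^2(f\otimes f)$,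 which forces $\Psi_2=f\otimes f$.

Now let $R$ be a projective resolution of $H$. Since $R$ is projective and $E$ is exact, there is a chain map $\theta:R\to E$ over the identity, and $\theta_2$ is a cocycle. Since $T$ is projective and $R$ is exact, there is a chain map $\varphi:T\to R$ over the identity. Both $\theta\varphi$ and $\Psi$ map $T$ to $E$ over the identity, so $f\otimes f=\theta_2\varphi_2+s\partial_2$ by Corollary~\ref{cor:extension}(ii). If $\theta_2=Gd_2$ were a coboundary, then $f\otimes f=g\partial_2$ with $g=G\varphi_1+s$, and for every chain $c\in P_1\otimes h$ of norm one, Lemma~\ref{lem:chains} and \eqref{eq:stokes} would give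
\[
|\langle f,c\rangle|^2=|\langle f\otimes f,c\times c\rangle|=|\langle g,(\partial_2)_\sharp(c\times c)\rangle|\le\|g\|\big(\|c\times d_\sharp c\|+\|d_\sharp c\times c\|\big)\le2\|g\|\,\|d_\sharp c\| .
\]
For the chains of Lemma~\ref{lem:cycles} the left side exceeds $\rho^2$ and the right side is as small as we like. The general case repeats this argument with $n$ factors, keeps the error term $\theta_n-Gd_n$, and records the constants.

\subsection{The complexes $E$ and $T$}

\emph{The extension $E$.} Put $E_k=Z^{k+1}$ for $0\le k\le n-1$ and $E_n=H$, with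
\[
d_0^E=\pi^1,\qquad d^E_k=\iota^k\pi^{k+1}\quad(1\le k\le n-1),\qquad d_n^E=\iota^n .
\]
All these maps have norm at most $C^2$, and consecutive ones compose to zero because $\pi^{k}\iota^{k}=0$. We claim that $E$ is a $C^2$-exact $n$-fold extension of $H$ by $H$. The map $\pi^1$ is onto with constant $C$, and $\iota^n$ is injective. Let $0\le k\le n-1$ and $z\in\ker d_k^E$. Then $\pi^{k+1}z=0$, by the injectivity of $\iota^k$ if $k\ge1$, so $z=\iota^{k+1}y$ with $\|y\|\le C\|z\|$. If $k=n-1$ this says $z=d_n^Ey$. If $k<n-1$, write $y=\pi^{k+2}z'$ with $\|z'\|\le C\|y\|$; then $z=d^E_{k+1}z'$ and $\|z'\|\le C^2\|z\|$.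

\emph{The projective complex $T$.} For $A\subset\{1,\dots,n\}$ let $P_A=V_1\widehat\otimes\cdots\widehat\otimes V_n$, where $V_l=P_1$ if $l\in A$ and $V_l=P_0$ otherwise. For $i\in A$ we have $d^{(i)}:P_A\to P_{A\setminus\{i\}}$. Let $T_k$ be the $\ell_1$-sum of the $P_A$ with $|A|=k$ $(0\le k\le n)$; a finite $\ell_1$-sum of $\ell_1$-spaces is an $\ell_1$-space. Define $\partial_0=\varepsilon\otimes\dots\otimes\varepsilon:T_0\to H$ and, for $k\ge1$,
\[
\partial_k|_{P_A}=\sum_{i\in A}(-1)^{\nu(A,i)}d^{(i)},\qquad\nu(A,i)=|\{l\in A:l>i\}| .
\]
Then $\|\partial_0\|\le C^n$ and $\|\partial_k\|\le kC$, so $nC^n$ bounds all these norms. We have $\partial_0\partial_1=0$ because $\partial_0d^{(i)}$ contains the factor $\varepsilon d=0$. For $k\ge2$ and $i<j$ in $A$, the component of $\partial_{k-1}\partial_k$ from $P_A$ to $P_{A\setminus\{i,j\}}$ is the sum of two multiples of $d^{(i)}d^{(j)}=d^{(j)}d^{(i)}$. Removing $i$ first does not change $\nu(\,\cdot\,,j)$, so this order has the sign $(-1)^{\nu(A,i)+\nu(A,j)}$. Removing $j$ first lowers $\nu(\,\cdot\,,i)$ by one, so the other order has the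 opposite sign. Hence $\partial_{k-1}\partial_k=0$.

\emph{The chain map $\Psi$.} Write $[k]=\{1,\dots,k\}$, $[0]=\emptyset$. Let $\Psi_k:T_k\to E_k$ vanish on $P_A$ for $A\neq[k]$, and on $P_{[k]}$ let
\[
\Psi_k=f^{\otimes k}\otimes\lambda\otimes\varepsilon^{\otimes(n-k-1)}:P_{[k]}\to Z^{k+1}\quad(0\le k\le n-1),\qquad\Psi_n=f^{\otimes n}:P_{[n]}\to H .
\]
Thus $\lambda$ stands in position $k+1$, and $\|\Psi_k\|\le C^n$.

\begin{lemma}\label{lem:psi}
$\Psi$ is a chain map $T\to E$ over $\operatorname{id}_H$.
\end{lemma}

\begin{proof}
Put $F_k=f^{\otimes k}\otimes\varepsilon^{\otimes(n-k)}:P_{[k]}\to H$. Since $\pi\lambda=\varepsilon$, we have $\pi^{k+1}\Psi_k=F_k$ on $P_{[k]}$ for $k<n$, and $\Psi_n=F_n$. For $k=0$ this reads $d_0^E\Psi_0=\partial_0$. For $1\le k\le n$ it shows that $d_k^E\Psi_k$ equals $\iota^kF_k$ on $P_{[k]}$, and it vanishes on the other summands of $T_k$. We compute $\Psi_{k-1}\partial_k$ on $P_A$, $|A|=k$. As $\Psi_{k-1}$ is supported on $P_{[k-1]}$, this is zero unless $A=[k-1]\cup\{i\}$ for some $i\ge k$, and then only the term $d^{(i)}$ contributes, with the sign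 $+$ because $i$ is the largest element of $A$. In $\Psi_{k-1}=f^{\otimes(k-1)}\otimes\lambda\otimes\varepsilon^{\otimes(n-k)}$, position $k$ carries $\lambda$ and the later positions carry $\varepsilon$. If $i>k$, then $\Psi_{k-1}d^{(i)}$ contains the factor $\varepsilon d=0$, and $A\ne[k]$, so both sides vanish. If $i=k$, then $A=[k]$ and
\[
\Psi_{k-1}d^{(k)}=f^{\otimes(k-1)}\otimes\lambda d\otimes\varepsilon^{\otimes(n-k)}=f^{\otimes(k-1)}\otimes\iota f\otimes\varepsilon^{\otimes(n-k)}=\iota^kF_k .\qedhere
\]
\end{proof}

\emph{The test chains.} For $c\in P_1\otimes h$ let $c^{\times n}=c\times\dots\times c\in T_n\otimes H$. On $T_n=P_{[n]}$ the map $\partial_n$ is a signed sum of the $n$ operators $d^{(i)}$, each followed by an isometric inclusion into $T_{n-1}$. Lemma~\ref{lem:chains} therefore gives, for $\|c\|\le1$,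
\begin{equation}\label{eq:test}
\|c^{\times n}\|\le1,\qquad\langle\Psi_n,c^{\times n}\rangle=\langle f,c\rangle^n,\qquad\|(\partial_n)_\sharp c^{\times n}\|\le n\|d_\sharp c\| .
\end{equation}

\subsection{The main inequality}

For Theorem~\ref{thm:main} we take for $R$ a resolution of $H$. For Theorem~\ref{thm:local} we need a resolution of a space $X$ in which $H$ is complemented, and constants that do not depend on the dimension of $H$. One statement covers both.

\begin{proposition}\label{prop:key}
Let a datum \eqref{eq:data} with constant $C$ be given. Let $R$ be a projective resolution of a Banach space $X$, and let $a:H\to X$ and $b:X\to H$ be operators with $ba=\operatorname{id}_H$ and $\|a\|,\|b\|\le C_0$. There are a constant $L$, depending only on $n$, $C$, $C_0$ and $R$, and a chain map $\theta:R\to E$ over $b$ such that $\theta_n:R_n\to H$ is an $n$-cocycle, $\|\theta_n\|\le L$, and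
\begin{equation}\label{eq:key}
|\langle f,c\rangle|^n\le L\,\|\theta_n-Gd_n\|+nL\,(\|G\|+1)\,\|d_\sharp c\|
\end{equation}
for all $G\in\mathfrak L(R_{n-1},H)$ and all $c\in P_1\otimes h$ with $\|c\|\le1$.
\end{proposition}

\begin{proof}
Cut $R$ at degree $n$ and choose $C_R\ge1$ such that the resulting complex is $C_R$-exact with maps of norm at most $C_R$. Lemma~\ref{lem:comparison}(i) gives chain maps $\theta:R\to E$ over $b$ and $\varphi:T\to R$ over $a$ with
\[
\|\theta_k\|\le(C_RC^2)^{n+1}C_0,\qquad\|\varphi_k\|\le(nC^nC_R)^{n+1}C_0\qquad(0\le k\le n),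
\]
and $\theta_n$ is a cocycle by Corollary~\ref{cor:extension}(i). The composition $\theta\varphi$ lies over $ba=\operatorname{id}_H$, and so does $\Psi$ by Lemma~\ref{lem:psi}. By Corollary~\ref{cor:extension}(ii), $\Psi_n=\theta_n\varphi_n+s\partial_n$, where $\|s\|$ is bounded in terms of $n$, $C$ and the two bounds above. Let $L$ be the largest of these three bounds. Since $d_n\varphi_n=\varphi_{n-1}\partial_n$,
\[
\Psi_n=(\theta_n-Gd_n)\varphi_n+(G\varphi_{n-1}+s)\partial_n .
\]
Pair both sides with $c^{\times n}$, and use \eqref{eq:stokes} for the last term and then \eqref{eq:test}.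
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P$ be a projective resolution of $h=\ell_2$, let $f$ be the cocycle of Proposition~\ref{prop:degreeone}, and fix $0<\rho<\operatorname{dist}(f,\operatorname{im}d_1^*)$. Lemma~\ref{lem:pushout} completes $P_1\to P_0\to h$ and $f$ to a datum \eqref{eq:data} with some constant $C$. A bijection of $\mathbb N^n$ with $\mathbb N$ identifies $H=\ell_2(\mathbb N^n)$ isometrically with $\ell_2$, so it suffices to treat an arbitrary projective resolution $R$ of $H$ with $Y=H$. Apply Proposition~\ref{prop:key} with $X=H$ and $a=b=\operatorname{id}_H$. Fix $G\in\mathfrak L(R_{n-1},H)$. For every $\eta>0$, the chain of Lemma~\ref{lem:cycles} turns \eqref{eq:key} into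
\[
\rho^n<L\|\theta_n-Gd_n\|+nL(\|G\|+1)\eta .
\]
Letting $\eta\to0$ with $G$ fixed gives $\|\theta_n-Gd_n\|\ge\rho^n/L$. So the cocycle $\theta_n$ is at distance at least $\rho^n/L$ from $\operatorname{im}d_n^*$.
\end{proof}

\begin{remark}
The cocycle condition on $f$ serves only to build $Z$ in Lemma~\ref{lem:pushout}. The Hilbert space structure enters in three places: the identity $\ell_2(\mathbb N;\ell_2)=\ell_2$ keeps the sum in Proposition~\ref{prop:degreeone} inside the same space; the identity $H=\ell_2(I^{n-1};h)$, valid for each of the $n$ coordinates, makes the ends of the extensions $Z^i$ match so that they can be spliced; and the duality of $h$ and $H$ with themselves, together with \eqref{eq:cross}, makes the pairing multiplicative.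
\end{remark}

\section{A copy of $\ell_\infty$ in the Hausdorff quotient}\label{sec:size}

One cocycle far from the coboundaries produces many: repeat the extension $E$ along an $\ell_2$-sum and multiply the coordinates by a bounded sequence of scalars.

\begin{proof}[Proof of Theorem~\ref{thm:size}]
Keep $H$, $R$, $E$, $\theta$ from the proof of Theorem~\ref{thm:main}, and let $r=\operatorname{dist}(\theta_n,\operatorname{im}d_n^*)>0$. Let $U=\ell_2(\mathbb N;H)$, which is isometric to $\ell_2$, let $R'$ be a projective resolution of $U$ with differentials $d_k'$, and let $\Theta$ be a chain map over $\operatorname{id}_U$ from $R'$ to the $\ell_2$-sum of countably many copies of $E$. By Lemma~\ref{lem:sum}(i) and Corollary~\ref{cor:extension}(i), $\Theta_n:R'_n\to U$ is a cocycle. Lemma~\ref{lem:sum}(ii), with $E^{(j)}=E$ and $\theta^{(j)}=\theta$ for all $j$, gives $\Pi_j\Theta_n\alpha_n^{(j)}=\theta_n+g_jd_n$ with $\|\alpha_n^{(j)}\|\le\kappa$.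

For $t\in\ell_\infty$ let $D_t:U\to U$ be the operator $(x_j)\mapsto(t_jx_j)$, of norm $\|t\|_\infty$. Then $D_t\Theta_n$ is a cocycle that depends linearly on $t$. Let $G\in\mathfrak L(R'_{n-1},U)$. Since $\Pi_jD_t=t_j\Pi_j$ and $d_n'\alpha_n^{(j)}=\alpha^{(j)}_{n-1}d_n$,
\[
\Pi_j\big(D_t\Theta_n-Gd_n'\big)\alpha^{(j)}_n=t_j\theta_n+\big(t_jg_j-\Pi_jG\alpha^{(j)}_{n-1}\big)d_n .
\]
The right side has norm at least $|t_j|r$, and the left side has norm at most $\kappa\|D_t\Theta_n-Gd_n'\|$. Taking the supremum over $j$ and the infimum over $G$,
\[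
\frac r\kappa\,\|t\|_\infty\le\operatorname{dist}\big(D_t\Theta_n,\operatorname{im}(d_n')^*\big)\le\|\Theta_n\|\,\|t\|_\infty .
\]
So $t\mapsto[D_t\Theta_n]$ is an isomorphic embedding of $\ell_\infty$ into the Hausdorff quotient for $R'$.

This embedding factors through $\operatorname{Ext}^n(U,U)$, so $\ell_\infty$ embeds linearly into $\operatorname{Ext}^n(\ell_2,\ell_2)$. The sequences $(\sigma^j)_{j\geq 1}$, $0<\sigma<1$, are linearly independent in $\ell_\infty$, because Vandermonde determinants with distinct nonzero nodes do not vanish. Hence the dimension is at least $2^{\aleph_0}$. For the reverse inequality, Corollary~\ref{cor:independence} allows us to use a resolution with all $\Gamma_k$ countable. An operator $\ell_1(\Gamma_n)\to\ell_2$ is determined by countably many vectors of $\ell_2$, so there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ of them.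
\end{proof}

\section{Spaces containing $\ell_2^N$ uniformly complemented}\label{sec:local}

The hypothesis of Theorem~\ref{thm:local} concerns finite-dimensional Hilbert spaces only, and for these every cocycle is a coboundary (Example~\ref{ex:vanishing}). So no single product cocycle can be transported to $X$ and $Y$. We argue with constants instead. If $\operatorname{Ext}^n(X,Y)=0$, the open mapping theorem writes all cocycles as coboundaries at a uniform cost, and \eqref{eq:key} forbids this, provided that we have finite-dimensional data whose constant $C$ and lower bound $\rho$ do not deteriorate as $\eta\to0$.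

\subsection{Finite-dimensional data}

To fix the constant we use the \emph{canonical resolution} $P(V)$ of a Banach space $V$: $P_0(V)=\ell_1(B_V)$ and $P_{k+1}(V)=\ell_1(B_{\ker d_k})$, where $d_0=\varepsilon$ and all maps are given by $e_\delta\mapsto\delta$. These maps have norm at most $1$, and the resolution is $1$-exact, since $x\neq0$ is the image of $\|x\|e_{x/\|x\|}$. We regard $\ell_2^N$ as the subspace of $\ell_2$ of sequences that vanish after the $N$-th coordinate, with the coordinate projection $Q_N$.

\begin{lemma}\label{lem:finite}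
There is $\rho>0$ such that for every $\eta>0$ there are $N\in\mathbb N$, an operator $f_N:P_1(\ell_2^N)\to\ell_2^N$ with $\|f_N\|\le1$ and $f_Nd_2=0$, and a chain $c\in P_1(\ell_2^N)\otimes\ell_2^N$ with
\[
\|c\|\le1,\qquad|\langle f_N,c\rangle|>\rho,\qquad\|(d_1)_\sharp c\|<\eta .
\]
\end{lemma}

A chain is a finite sum, so one expects the chains of Lemma~\ref{lem:cycles} to live, up to a small error, over some $\ell_2^N$. To make sense of this we need a resolution of $\ell_2$ whose first two terms contain those of the $P(\ell_2^N)$ as an increasing sequence of subspaces with dense union. Proposition~\ref{prop:degreeone} holds for every resolution, so we are free to build one.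

\begin{proof}
\emph{An adapted resolution.} Let $D_0=\bigcup_NB_{\ell_2^N}$, which is dense in $B_{\ell_2}$, and let $\varepsilon:P_0=\ell_1(D_0)\to\ell_2$, $e_\delta\mapsto\delta$, which is onto. The space $P_0(\ell_2^N)$ is the subspace of $P_0$ spanned by the $e_\delta$ with $\delta\in B_{\ell_2^N}$, and $\varepsilon$ restricts to its augmentation. Let $K=\ker\varepsilon$ and $K_N=K\cap P_0(\ell_2^N)$.

The union of the increasing subspaces $K_N$ is dense in $K$. Indeed, let $w=\sum_{\delta\in D_0}a_\delta e_\delta\in K$ and let $F\subset D_0$ be finite, say $F\subset B_{\ell_2^N}$. Cutting $w$ down to $F$ leaves the kernel, and we correct this with one more unit vector. Put $v=\sum_{\delta\in F}a_\delta\delta\in\ell_2^N$. Since $\varepsilon w=0$, also $v=-\sum_{\delta\notin F}a_\delta\delta$, so $\|v\|\le\sum_{\delta\notin F}|a_\delta|$. The element $w_F=\sum_{\delta\in F}a_\delta e_\delta-\|v\|e_{v/\|v\|}$, with the last term omitted if $v=0$, lies in $K_N$ and $\|w-w_F\|\le2\sum_{\delta\notin F}|a_\delta|$, which is small for large $F$.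

The set $D_1=\bigcup_NB_{K_N}$ is the unit ball of the dense subspace $\bigcup_NK_N$, hence dense in $B_K$. So $d_1:P_1=\ell_1(D_1)\to P_0$, $e_\delta\mapsto\delta$, has image $K$. Moreover $P_1(\ell_2^N)=\ell_1(B_{K_N})$ is spanned by unit vectors of $P_1$, and $d_1$ restricts to the differential of $P(\ell_2^N)$. Continue $P_1\to P_0\to\ell_2$ to a projective resolution $P$.

\emph{Moving the chain.} By Proposition~\ref{prop:degreeone} and Lemma~\ref{lem:cycles} there are a cocycle $f:P_1\to\ell_2$ with $\|f\|\le1$ and $\rho>0$ such that for every $\eta>0$ some $c_0\in P_1\otimes\ell_2$ has $\|c_0\|=1$, $|\langle f,c_0\rangle|>\rho$ and $\|(d_1)_\sharp c_0\|<\eta$. Write $c_0=\sum_kp_k\otimes y_k$ and replace the $p_k$ and $y_k$ by finitely supported approximations. This gives chains $c'$ converging to $c_0$ in norm, and then $c=c'/\max(1,\|c'\|)$ converges to $c_0$ too. The two strict inequalities persist for $c$ close to $c_0$, and $\|c\|\le1$. Such a $c$ involves finitely many $e_\delta$ with $\delta\in D_1$ and finitely many coordinates of $\ell_2$, so $c\in P_1(\ell_2^N)\otimes\ell_2^N$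 for some $N$, and $(d_1)_\sharp c\in P_0(\ell_2^N)\otimes\ell_2^N$.

The projective norms do not increase when computed in the smaller spaces. For $i=0,1$ let $q_i:P_i\to P_i(\ell_2^N)$ be the coordinate projection, of norm one. If a chain in $P_i(\ell_2^N)\otimes\ell_2^N$ is written as $\sum_kp_k\otimes y_k$ in $P_i\otimes\ell_2$, it also equals $\sum_kq_ip_k\otimes Q_Ny_k$, and $\sum_k\|q_ip_k\|\,\|Q_Ny_k\|\le\sum_k\|p_k\|\,\|y_k\|$.

\emph{Restricting the cocycle.} Let $f_N$ be the restriction of $Q_Nf$ to $P_1(\ell_2^N)$. Then $\|f_N\|\le1$. The cocycle $f$ vanishes on $\ker d_1$, so $f_N$ vanishes on $\ker d_1\cap P_1(\ell_2^N)$, which is the image of the map $d_2$ of $P(\ell_2^N)$. Finally $\langle Q_Nx,y\rangle=\langle x,y\rangle$ for $x\in\ell_2$ and $y\in\ell_2^N$, so $\langle f_N,c\rangle=\langle f,c\rangle$.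
\end{proof}

\subsection{Nonvanishing of $\operatorname{Ext}^n(X,Y)$}

We recall the notions in the second part of Theorem~\ref{thm:local}. A Banach space $X$ has \emph{type $p$}, where $1\le p\le2$, if there is a constant $\tau$ such that for all $x_1,\dots,x_m\in X$
\[
\Big(2^{-m}\sum_{r\in\{-1,1\}^m}\Big\|\sum_jr_jx_j\Big\|^2\Big)^{1/2}\le\tau\Big(\sum_j\|x_j\|^p\Big)^{1/p}.
\]
Every space has type $1$, and $X$ has \emph{nontrivial type} if it has type $p$ for some $p>1$. The spaces $L_p$ and $\ell_p$ with $1<p<\infty$ have type $\min(p,2)$. The space $X$ is \emph{$K$-convex} if the projections $\Phi\mapsto\sum_jr_j\,\mathbb E(r_j\Phi)$, acting on functions $\Phi:\{-1,1\}^m\to X$ with the norm $(\mathbb E\|\Phi\|^2)^{1/2}$, are bounded uniformly in $m$; here $r_j$ is the $j$-th coordinate and $\mathbb E$ the average over $\{-1,1\}^m$.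

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Let $C_0$ be a constant that works for both $X$ and $Y$, fix a projective resolution $R$ of $X$, and suppose that $\operatorname{Ext}^n(X,Y)=0$. Then $d_n^*$ maps the Banach space $\mathfrak L(R_{n-1},Y)$ onto the Banach space $\ker d_{n+1}^*$, and by the open mapping theorem there is $M$ such that every cocycle $F:R_n\to Y$ equals $G_0d_n$ with $\|G_0\|\le M\|F\|$.

Let $\rho$ be as in Lemma~\ref{lem:finite}, let $\eta>0$, and take $N$, $f_N$, $c$ from that lemma. Lemma~\ref{lem:pushout} applies to $P(\ell_2^N)$ and $f_N$ with $C=1$ and gives a datum \eqref{eq:data} with constant $1$, with $h=\ell_2^N$ and $H=\ell_2^{N^n}$. Let $a:H\to X$, $b:X\to H$, $a':H\to Y$, $b':Y\to H$ have norm at most $C_0$ and satisfy $ba=b'a'=\operatorname{id}_H$. Proposition~\ref{prop:key} gives a cocycle $\theta_n:R_n\to H$ with $\|\theta_n\|\le L$, where $L$ depends on $n$, $C_0$ and $R$, but not on $N$ or $\eta$. This is where the hypothesis on $X$ is used.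

The hypothesis on $Y$ moves the values of the cocycle to $Y$ and back. The operator $a'\theta_n:R_n\to Y$ is a cocycle, so $a'\theta_n=G_0d_n$ with $\|G_0\|\le MC_0L$. Hence $\theta_n=b'a'\theta_n=Gd_n$ with $G=b'G_0$ and $\|G\|\le MC_0^2L$. Now \eqref{eq:key} gives
\[
\rho^n<|\langle f_N,c\rangle|^n\le nL\,(MC_0^2L+1)\,\eta .
\]
Since $\rho$, $L$, $M$, $C_0$ do not depend on $\eta$, this fails for small $\eta$.

For the second statement, a space of nontrivial type is $K$-convex by Pisier \cite{Pisier}, and every infinite-dimensional $K$-convex space contains the spaces $\ell_2^N$ uniformly complemented by Figiel and Tomczak-Jaegermann \cite{FTJ}.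
\end{proof}

\begin{remark}
Complementation cannot be dropped in either variable. By Dvoretzky's theorem every infinite-dimensional Banach space contains the spaces $\ell_2^N$ uniformly, that is, contains subspaces isomorphic to $\ell_2^N$ with isomorphism constants bounded in $N$. This applies to $\ell_1$ and $\ell_\infty$, yet $\operatorname{Ext}^n(\ell_1,Y)=0$ for all $Y$ and $\operatorname{Ext}^n(X,\ell_\infty)=0$ for all $X$ by Example~\ref{ex:vanishing}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Castillo}
Jes\'us M. F. Castillo, \emph{The hitchhiker guide to Categorical Banach space theory. Part II}, arXiv:2110.06300 (2021).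

\bibitem{FTJ}
Figiel and Tomczak-Jaegermann, \emph{Israel J. Math.} 33 (1979).

\bibitem{Pisier}
Pisier, \emph{Ann. of Math.} 115 (1982).

\end{thebibliography}
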